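\title{Twisted tori, ideal classes, and divisibility by powers of $\mathbb{L}$ in the Grothendieck ring of varieties}

\begin{abstract}
Let $R'$ be the image of the Grothendieck ring of complex varieties in its localization at $\mathbb{L}=[\mathbb{A}^1]$, and let $I\subset R'$ be the ideal of those $\alpha$ such that, for every $k$, some nonzero integer multiple of $\alpha$ is divisible by $\mathbb{L}^k$. Segers, Van Proeyen and Veys remark that they do not know whether $I\neq\{0\}$. We show that $I\neq\{0\}$, and that $I$ is not finitely generated as an abelian group. The element we construct is a difference $\xi$ of finite \'etale covers of one smooth projective variety. An isomorphism of twisted tori, coming from two permutation lattices of the same genus for a group of order $60$, gives a relation $\mathbb{L}(n+\mathbb{L}c(\mathbb{L}))\xi=0$ with $n\geq 1$. The ideal class of order $2$ of $\mathbb{Q}(\sqrt{-15})$, read off from the integral Hodge structure on $H^1$, shows that no power of $\mathbb{L}$ kills $\xi$.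
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
A variety is a reduced separated scheme of finite type over $\mathbb{C}$, not necessarily irreducible. The Grothendieck ring $K_0(\mathrm{Var}_{\mathbb{C}})$ is the abelian group generated by symbols $[V]$ for varieties $V$, with relations $[V]=[V']$ if $V\cong V'$ and $[V]=[V\setminus W]+[W]$ if $W\subset V$ is closed; the product is $[V][W]=[V\times W]$. Put $\mathbb{L}=[\mathbb{A}^1]$ and $\mathcal{M}_{\mathbb{C}}=K_0(\mathrm{Var}_{\mathbb{C}})[\mathbb{L}^{-1}]$. The kernel of the localization map $K_0(\mathrm{Var}_{\mathbb{C}})\to\mathcal{M}_{\mathbb{C}}$ is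
\[
I'=\{\alpha\mid \mathbb{L}^k\alpha=0\text{ for some }k\geq 0\}.
\]
Let $R'=K_0(\mathrm{Var}_{\mathbb{C}})/I'$; it is a subring of $\mathcal{M}_{\mathbb{C}}$, so $\mathbb{L}$ is a nonzerodivisor in $R'$. Segers, Van Proeyen and Veys \cite{SVV} consider the ideal
\[
I=\bigcap_{k\geq 0}\bigl\{\alpha\in R'\bigm| n\alpha\in(\mathbb{L}^k)\text{ for some }n\in\mathbb{Z}\setminus\{0\}\bigr\}
\]
of $R'$ and the quotient $R=R'/I$, and they remark that they do not know whether $I\neq\{0\}$. In other words: does the map $R'\to R$ fail to be injective?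

\subsection{What the ideal $I$ measures}
An element of an abelian group dies after tensoring with $\mathbb{Q}$ exactly when it is torsion. So $\alpha\in I$ if and only if $\alpha$ maps to $0$ in $(R'/(\mathbb{L}^k))\otimes\mathbb{Q}$ for every $k$: the ideal $I$ is the part of $R'$ that is invisible in the $\mathbb{L}$-adic completion of $R'\otimes\mathbb{Q}$. It contains every element of finite additive order and every element divisible by all powers of $\mathbb{L}$.

In the rings where one usually computes, the analogous ideal vanishes. A nonzero polynomial in $\mathbb{Z}[x]$ has no nonzero integer multiple divisible by $x^k$ once $k$ exceeds its degree; the same holds in $\mathbb{Z}[u,v]$ with $uv$ in the role of $\mathbb{L}$. This suggests the guess $I=\{0\}$. It also suggests that such invariants cannot refute the guess, and indeed all Hodge--Deligne numbers vanish on $I$ (Theorem~\ref{thm:more}(a)).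

Krull's intersection theorem indicates what a counterexample should look like. In a noetherian ring, $\alpha$ lies in $\bigcap_k(x^k)$ if and only if $(1+xr)\alpha=0$ for some $r$. Over $\mathbb{Q}$, after clearing denominators, this reads $(n+xr)\alpha=0$ with an integer $n\neq0$. Such a relation puts $\alpha$ in the analogue of $I$ in any commutative ring, since it gives $n^k\alpha=(-xr)^k\alpha$. It need not make $\alpha$ torsion or divisible: on the $\mathbb{Z}[x]$-module $\mathbb{Z}$ with $x$ acting as $2$, the polynomial $2-x$ acts as zero, while there is no torsion and no nonzero element is divisible by all powers of $x$. We look for an element of $R'$ that satisfies a relation of this form and that a torsion-valued invariant detects.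

\subsection{Results}

\begin{theorem}\label{thm:main}
There are a smooth projective complex variety $Y$, explicit finite \'etale covers $A\to Y$ and $A'\to Y$, each a disjoint union of smooth projective varieties, an integer $n\geq1$ and a polynomial $c\in\mathbb{Z}[x]$ such that $\xi=[A]-[A']$ satisfies
\[
\mathbb{L}\,(n+\mathbb{L}\,c(\mathbb{L}))\,\xi=0\ \text{ in }K_0(\mathrm{Var}_{\mathbb{C}}),\qquad \mathbb{L}^k\xi\neq0\ \text{ for all }k\geq0 .
\]
Consequently the image of $\xi$ in $R'$ is a nonzero element of $I$. Thus $I\neq\{0\}$, and $R'\to R$ is not injective.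
\end{theorem}

The consequence follows from the two displayed properties. The second says $\xi\notin I'$. Since $\mathbb{L}$ is a nonzerodivisor in $R'$, the first gives $n\xi=-\mathbb{L}c(\mathbb{L})\xi$ in $R'$, hence $n^k\xi=(-\mathbb{L}c(\mathbb{L}))^k\xi\in(\mathbb{L}^k)$ for all $k$.

For $i\in\mathbb{Z}$ let $K_0^{\oplus}(\mathrm{HS}_i)$ be the Grothendieck group, with respect to direct sums, of pure integral Hodge structures of weight $i$. Section~\ref{sec:hodge} constructs homomorphisms $h_i\colon R'\to K_0^{\oplus}(\mathrm{HS}_i)$ that send the class of a smooth projective variety $V$ to the class of $H^i(V,\mathbb{Z})/\mathrm{tors}$.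

\begin{theorem}\label{thm:more}
Let $\xi$ be the element constructed in the proof of Theorem~\ref{thm:main}.
\begin{enumerate}
\item[(a)] For every $\alpha\in I$ and every $i$, the element $h_i(\alpha)$ is torsion; in particular all Hodge--Deligne numbers of $\alpha$ vanish.
\item[(b)] We have $h_1(\xi)\neq0$, and the elements $\mathbb{L}^m\xi$ $(m\geq0)$ of $I$ are $\mathbb{F}_2$-linearly independent in $I/2I$. So $I$ is not finitely generated as an abelian group.
\item[(c)] The ring $\mathcal{M}_{\mathbb{C}}$ is not torsion-free over $\mathbb{Z}[\mathbb{L},\mathbb{L}^{-1}]$: there is a nonzero polynomial in $\mathbb{L}$ that kills $\xi\neq0$.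
\end{enumerate}
\end{theorem}

\subsection{The idea}
Let a finite group $G$ act freely on $X$, with quotient $Y$. A finite $G$-set $U$ gives a cover of $Y$ with fiber $U$ and a torus over $Y$ with fiber $\mathbb{G}_m^U$. The class of the torus is a polynomial in $\mathbb{L}$ whose coefficients are classes of covers, and these depend on the $G$-set $U$. The torus itself depends only on the lattice $\mathbb{Z}[U]$. An isomorphism $\mathbb{Z}[U_1]\cong\mathbb{Z}[U_2]$ therefore produces a relation between covers.

Two requirements now pull against each other. For the varieties $X$ that we use, $H^1$ of the cover with fiber $U$ is $\mathrm{Hom}_G(\mathbb{Z}[U],H^1(X,\mathbb{Z}))$, which again depends only on the lattice; so $H^1$ cannot separate two covers whose lattices are isomorphic. The way out is to take $G$-sets $S,S'$ whose lattices are isomorphic at every prime but not globally. Then $H^1$ can separate the covers, while a finiteness theorem makes suitable powers of the two lattices stably isomorphic. The exponent is the integer $n$ of Theorem~\ref{thm:main}.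

Section~\ref{sec:small} shows each half of this in its smallest case. Sections~\ref{sec:tori}--\ref{sec:relation} prove the relation, and Sections~\ref{sec:hodge}--\ref{sec:nonvanishing} the nonvanishing.

\section{Two small computations}\label{sec:small}

\subsection{The torus of a double cover}\label{sub:double}
Let $X\to Y$ be an \'etale double cover of smooth projective varieties with involution $\iota$. Let $\mathcal{E}$ be the quotient of $X\times\mathbb{A}^2$ by $(z,s,t)\mapsto(\iota z,t,s)$. It is a vector bundle of rank $2$ on $Y$, so $[\mathcal{E}]=\mathbb{L}^2[Y]$. Cut $\mathbb{A}^2$ into the origin, the two punctured axes, and $\mathbb{G}_m^2$. The origin contributes $Y$. The involution exchanges the two punctured axes, so together they contribute one copy of $X\times\mathbb{G}_m$. The open part contributes a family $T$ of two-dimensional tori over $Y$, and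
\begin{equation}\label{eq:double}
[T]=\mathbb{L}^2[Y]-(\mathbb{L}-1)[X]-[Y]=\mathbb{L}^2[Y]-\mathbb{L}[X]+[X]-[Y].
\end{equation}
The class of the cover $X$ appears in the coefficient of $\mathbb{L}$, although $T$ is built from the lattice $\mathbb{Z}^2$ with its involution alone, without the choice of a permuted basis.

\subsection{A module that is free away from $3$, free away from $5$, and not free}\label{sub:module}
Inside $\mathbb{C}$ put $\sqrt{-15}=\sqrt{-3}\sqrt5$ and
\[
K=\mathbb{Q}(\sqrt{-15})\subset F=\mathbb{Q}(\sqrt{-3},\sqrt5),\qquad \eta_3=\tfrac{-1+\sqrt{-3}}2,\qquad \eta_5=\tfrac{1+\sqrt5}2 .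
\]
Let $\mathcal{O}=\mathbb{Z}[\frac{1+\sqrt{-15}}2]$ and $\mathcal{O}_F$ be the rings of integers, and let $s$ be the nontrivial automorphism of $F$ over $K$; it changes the sign of both $\sqrt{-3}$ and $\sqrt5$. Let $\mathfrak{p}=(3,\sqrt{-15})\subset\mathcal{O}$; then $\mathfrak{p}^2=(9,3\sqrt{-15},15)=(3)$.

Recall that a finitely generated torsion-free module $N$ over the Dedekind domain $\mathcal{O}$ is projective and, if nonzero, isomorphic to $\mathcal{O}^{r-1}\oplus\mathfrak{a}$ for an ideal $\mathfrak{a}$. Its top exterior power defines a class $\det N\in\mathrm{Pic}(\mathcal{O})$, equal to $[\mathfrak{a}]$, and $\det(N\oplus N')=\det N\cdot\det N'$.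

\begin{lemma}\label{lem:steinitz}
We have $\mathcal{O}_F\cong\mathcal{O}\oplus\mathfrak{p}^{-1}$ as $\mathcal{O}$-modules. The ideal $\mathfrak{p}$ is not principal, and $\mathrm{Pic}(\mathcal{O})$ has order $2$. Thus $\det\mathcal{O}_F=[\mathfrak{p}]^{-1}$ is the nontrivial class.
\end{lemma}

\begin{proof}
The map $\lambda(y)=(y-s(y))/\sqrt{-3}$ on $\mathcal{O}_F$ is $\mathcal{O}$-linear, its values are fixed by $s$ and so lie in $K$, and its kernel is $\mathcal{O}_F\cap K=\mathcal{O}$. Its image $\mathfrak{j}$ is a fractional ideal, hence projective, and $\mathcal{O}_F\cong\mathcal{O}\oplus\mathfrak{j}$. We have $\lambda(\eta_3)=1$ and $\lambda(\eta_5)=\sqrt5/\sqrt{-3}=-\sqrt{-15}/3$, so $\mathfrak{j}\supset\frac13\mathfrak{p}=\mathfrak{p}^{-1}$. Conversely, $-3\lambda(y)^2=(y-s(y))^2$ is an algebraic integer in $K$, so the fractional ideal $\lambda(y)\mathfrak{p}$ has square $3\lambda(y)^2\mathcal{O}\subset\mathcal{O}$; therefore it is integral and $\lambda(y)\in\mathfrak{p}^{-1}$.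

A generator $(a+b\sqrt{-15})/2$ of $\mathfrak{p}$ would have norm $3$, so $a^2+15b^2=12$ with integers $a,b$; this forces $b=0$, and $12$ is not a square. Finally, Minkowski's bound $\frac2\pi\sqrt{15}<3$ shows that each ideal class contains an ideal of norm $1$ or $2$. The minimal polynomial $x^2-x+4$ of $\frac{1+\sqrt{-15}}2$ is $x(x-1)$ modulo $2$, so $(2)=\mathfrak{q}\mathfrak{q}'$ with $\mathfrak{q}\neq\mathfrak{q}'$. The element $\frac{1+\sqrt{-15}}2$ has norm $4$ and is not divisible by $2$, so it generates $\mathfrak{q}^2$ or $\mathfrak{q}'^2$. Hence $[\mathfrak{q}]=[\mathfrak{q}']$, and there are at most two classes.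
\end{proof}

The ideal $\mathfrak{j}$ is generated by $1$ and $\sqrt{-15}/3$. After inverting $3$ the first generator suffices; after inverting $5$ the second does, as $1=-\frac{\sqrt{-15}}5\cdot\frac{\sqrt{-15}}3$. So $\{1,\eta_3\}$ is a basis of $\mathcal{O}_F$ away from $3$ and $\{1,\eta_5\}$ is a basis away from $5$, but there is no global basis; and $\mathcal{O}_F^2$ is free, since its determinant is trivial. In Section~\ref{sec:group} these three facts reappear for permutation lattices, with the same two bases.

\section{Twisted tori and the Burnside ring}\label{sec:tori}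

In this section a finite group $G$ acts freely on a smooth projective variety $X$. For $H\leq G$ the quotient $X/H$ is smooth projective and $X\to X/H$ is a finite \'etale Galois cover. Put $Y=X/G$. To generalize \eqref{eq:double} we need a ring in which all covers $X/H$ can be multiplied, and a way to compute in it. These are the relative Grothendieck ring and the Burnside ring.

\subsection{Twisting}
For a variety $P$, the ring $K_0(\mathrm{Var}_P)$ is defined as in Section~\ref{sec:intro} using varieties over $P$, with product the reduced fiber product over $P$, unit $[P\to P]$ and $\mathbb{L}=[\mathbb{A}^1\times P\to P]$. A vector bundle of rank $r$ on $P$ has class $\mathbb{L}^r$: cut $P$ into locally closed pieces over which it is trivial. A morphism $f\colon P'\to P$ gives by composition an additive map $f_!\colon K_0(\mathrm{Var}_{P'})\to K_0(\mathrm{Var}_P)$ that commutes with multiplication by $\mathbb{L}$.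

For $H\leq G$ and a quasi-projective $H$-variety $V$ let $X\times^HV=(X\times V)/H$, a variety over $X/H$ whose pull-back along $X\to X/H$ is $X\times V$. We use three properties.
\begin{enumerate}
\item[(T1)] If $V'\subset V$ is closed and $H$-stable, then $X\times^HV'$ is closed in $X\times^HV$ with complement $X\times^H(V\setminus V')$.
\item[(T2)] $X\times^H(V\times V')\cong(X\times^HV)\times_{X/H}(X\times^HV')$, because the natural map becomes the identity of $X\times V\times V'$ after the \'etale base change $X\to X/H$.
\item[(T3)] Let $H'\leq H$, let $V$ be an $H'$-variety and $\mathrm{Ind}_{H'}^HV$ the quotient of $H\times V$ by $(hh',v)\sim(h,h'v)$. Then $(z,[h,v])\mapsto(h^{-1}z,v)$ induces $X\times^H\mathrm{Ind}_{H'}^HV\cong X\times^{H'}V$ over $X/H$. In particular $X\times^H(H/H')=X/H'$.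
\end{enumerate}

\subsection{Marks}
The Burnside ring $B(H)$ is the Grothendieck ring of finite $H$-sets under disjoint union and product. As a group it is free on the classes $[H/D]$, with $D\leq H$ up to conjugacy. For $D\leq H$ the \emph{mark} $\varphi_D\colon B(H)\to\mathbb{Z}$, $[W]\mapsto|W^D|$, is a ring homomorphism. Burnside's theorem says that the product of all $\varphi_D$ is injective; so two finite $H$-sets with the same marks are isomorphic. We extend $\varphi_D$ and $\mathrm{Ind}$ to $B(H)[x]$ coefficientwise. A point $[h,w]$ of $\mathrm{Ind}_{H'}^HW$ is fixed by $D$ if and only if $h^{-1}Dh\subset H'$ and $w$ is fixed by $h^{-1}Dh$. Hence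
\begin{equation}\label{eq:ind}
\varphi_D(\mathrm{Ind}_{H'}^Hb)=\sum_{hH'\colon D\subset hH'h^{-1}}\varphi_{h^{-1}Dh}(b).
\end{equation}
By (T1) and (T2) there is a ring homomorphism
\[
\rho_H\colon B(H)[x]\to K_0(\mathrm{Var}_{X/H}),\qquad [W]\mapsto[X\times^HW],\quad x\mapsto\mathbb{L},
\]
and by (T3), $\rho_H\circ\mathrm{Ind}_{H'}^H=f_!\circ\rho_{H'}$ for the projection $f\colon X/H'\to X/H$.

\subsection{The class of a twisted torus}
For a finite $H$-set $U$ let $H$ permute the coordinates of $\mathbb{G}_m^U\subset\mathbb{A}^U$, and put $t_H(U)=[X\times^H\mathbb{G}_m^U]\in K_0(\mathrm{Var}_{X/H})$. Write $U/D$ for the set of $D$-orbits.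

\begin{proposition}\label{prop:torus}
For every $H\leq G$ and every finite $H$-set $U$ there is $p_H(U)\in B(H)[x]$ with $\rho_H(p_H(U))=t_H(U)$ and
\[
\varphi_D(p_H(U))=\prod_{O\in U/D}(x^{|O|}-1)\qquad\text{for all }D\leq H .
\]
\end{proposition}

\begin{proof}
We use induction on $|U|$, for all $H$ at once. For $U=\emptyset$ take $p_H(U)=1$. In general, $X\times^H\mathbb{A}^U$ is obtained by descent along $X\to X/H$ from the trivial bundle with its linear $H$-action. It is thus a vector bundle of rank $|U|$ on $X/H$, locally trivial in the Zariski topology, of class $\mathbb{L}^{|U|}$.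

For $V\subset U$ identify $\mathbb{G}_m^V$ with the set of points of $\mathbb{A}^U$ whose nonzero coordinates are exactly those in $V$. The points with exactly $r$ nonzero coordinates form an $H$-stable locally closed subset, in which each $\mathbb{G}_m^V$ with $|V|=r$ is open and closed. The union of the $\mathbb{G}_m^{hV}$, $h\in H$, is $\mathrm{Ind}_{H_V}^H\mathbb{G}_m^V$, where $H_V$ is the stabilizer of the subset $V$. By (T1) and (T3),
\[
\mathbb{L}^{|U|}=\sum_{V}(X/H_V\to X/H)_!\,t_{H_V}(V),
\]
with $V$ running over representatives of the $H$-orbits of subsets of $U$. The term $V=U$ is $t_H(U)$. So $p_H(U)=x^{|U|}-\sum_{V\neq U}\mathrm{Ind}_{H_V}^Hp_{H_V}(V)$ maps to $t_H(U)$.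

To compute the marks apply \eqref{eq:ind} with $H'=H_V$. The cosets $hH_V$ correspond to the translates $hV$; the condition $D\subset hH_Vh^{-1}$ says that $hV$ is $D$-stable; and multiplication by $h$ carries the orbits of $h^{-1}Dh$ on $V$ to the orbits of $D$ on $hV$. By induction,
\[
\varphi_D(p_H(U))=x^{|U|}-\sum_{V\subsetneq U,\ V\ D\text{-stable}}\ \prod_{O\in V/D}(x^{|O|}-1).
\]
The $D$-stable subsets of $U$ are the unions of $D$-orbits, so the sum over all of them, $V=U$ included, is $\prod_{O\in U/D}(1+(x^{|O|}-1))=x^{|U|}$. The claim follows.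
\end{proof}

For $G=U=\mathbb{Z}/2$, formula \eqref{eq:double} corresponds to $p_G(U)=x^2-[U]x+[U]-1$, with marks $(x-1)^2$ at the trivial subgroup and $x^2-1$ at $G$.

\begin{corollary}\label{cor:iso}
If $U_1,U_2$ are finite $G$-sets with $\mathbb{Z}[U_1]\cong\mathbb{Z}[U_2]$ as $\mathbb{Z}[G]$-modules, then $\rho_G(p_G(U_1)-p_G(U_2))=0$.
\end{corollary}

\begin{proof}
We have $\mathbb{G}_m^U=\mathrm{Hom}(\mathbb{Z}[U],\mathbb{G}_m)$ with $G$ acting through $\mathbb{Z}[U]$. So $\mathbb{G}_m^{U_1}\cong\mathbb{G}_m^{U_2}$ as $G$-varieties, and $t_G(U_1)=t_G(U_2)$.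
\end{proof}

\begin{remark}\label{rem:shape}
The mark of $p_G(U)$ at $D$ is $(-1)^{|U/D|}(1-|U^D|x+\cdots)$. So the constant term $\varepsilon$ of $p_G(U)$ satisfies $\varepsilon^2=1$, and the coefficient of $x$ is $-\varepsilon[U]$. In Corollary~\ref{cor:iso} the numbers $|U_i/D|=\operatorname{rank}\mathbb{Z}[U_i]^D$ agree, so $\varepsilon$ is the same for $U_1$ and $U_2$, and the relation begins with $-\varepsilon([U_1]-[U_2])x$. The higher coefficients are other elements of $B(G)$. To obtain a polynomial in $\mathbb{L}$ that kills a \emph{single} element, we need all coefficients to be integer multiples of one class. Lemma~\ref{lem:marks} provides this.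
\end{remark}

\section{Two permutation lattices for a group of order $60$}\label{sec:group}

\subsection{The group and the $G$-sets}
We want permutation lattices that contain the modules $\mathcal{O}_F$ and $\mathcal{O}^2$ of Section~\ref{sub:module}. The tool is the identity $\mathrm{Hom}_G(\mathbb{Z}[G/H],\Lambda)=\Lambda^H$ for a $G$-module $\Lambda$, so we look for $G$ and $\Lambda$ with $\mathcal{O}_F$ and $\mathcal{O}$ among the modules of invariants. Both fields lie in $\mathbb{Q}(\zeta_{15})$.

Let $C=\mu_{15}\subset\mathbb{C}^*$, and in $(\mathbb{Z}/15)^*=\mathrm{Gal}(\mathbb{Q}(\zeta_{15})/\mathbb{Q})$ let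
\[
\Gamma=\langle2\rangle=\{1,2,4,8\}\supset\Gamma_0=\{1,4\}.
\]
Since $2$ is a nonsquare modulo $3$ and modulo $5$, the element $2$ changes the sign of $\sqrt{-3}$ and of $\sqrt5$, and $4$ fixes both. Comparing degrees, $\mathbb{Q}(\zeta_{15})^\Gamma=K$ and $\mathbb{Q}(\zeta_{15})^{\Gamma_0}=F$, and $\Gamma/\Gamma_0=\mathrm{Gal}(F/K)=\{1,s\}$. From now on $G=C\rtimes\Gamma$, with $\tau\in\Gamma$ acting on $C$ by $a\mapsto a^\tau$; it has order $60$. Let $\Lambda=\mathbb{Z}[\zeta_{15}]$, the ring of integers of $\mathbb{Q}(\zeta_{15})$, with $(a\tau)y=a\,\tau(y)$. This action is $\mathcal{O}$-linear, $\Lambda^{\Gamma}=\mathcal{O}$ and $\Lambda^{\Gamma_0}=\mathcal{O}_F$. If $H\leq G$ contains some $a\in C$, $a\neq1$, then $\Lambda^H=0$, because $(a-1)y=0$ forces $y=0$.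

The first candidates are thus $G/\Gamma_0$ and two copies of $G/\Gamma$. Their lattices are not isomorphic even over $\mathbb{Q}$, since the invariants have ranks $1$ and $2$. We correct them by orbits that $\Lambda$ does not see. Define
\begin{itemize}
\item $\Omega_2=\Gamma/\Gamma_0$, with $G$ acting through $G\to\Gamma$;
\item $\Omega_3=\mu_3$, with $(a\tau)u=a^5u^\tau$;
\item $\Omega_5=\mu_5$, with $(a\tau)u=a^3u^\tau$;
\end{itemize}
and for $d\mid30$ let $\Omega_d$ be the product of the $\Omega_q$ over the primes $q\mid d$; so $\Omega_1$ is a point and $|\Omega_d|=d$. The element $a\tau$ fixes $\Gamma_0\in\Omega_2$ if and only if $\tau\in\Gamma_0$, fixes $1\in\Omega_3$ if and only if $a\in\mu_5$, and fixes $1\in\Omega_5$ if and only if $a\in\mu_3$. This gives the stabilizer $H_d$ of the base point of $\Omega_d$ in the table below. In each case $[G:H_d]=d$, so $\Omega_d\cong G/H_d$ is transitive. Put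
\[
S=\Omega_{30}\sqcup\Omega_2\sqcup2\Omega_3\sqcup2\Omega_5,\qquad S'=2\Omega_{15}\sqcup2\Omega_1\sqcup\Omega_6\sqcup\Omega_{10},
\]
where $mW$ is the disjoint union of $m$ copies of $W$. Both sets have $48$ elements and six orbits.
\[
\begin{array}{c|cccccccc}
d&1&2&3&5&6&10&15&30\\ \hline
H_d&G&C\Gamma_0&\mu_5\Gamma&\mu_3\Gamma&\mu_5\Gamma_0&\mu_3\Gamma_0&\Gamma&\Gamma_0\\
\Lambda^{H_d}&0&0&0&0&0&0&\mathcal{O}&\mathcal{O}_F\\
\text{copies in }S&0&1&2&2&0&0&0&1\\
\text{copies in }S'&2&0&0&0&1&1&2&0
\end{array}
\]
Expanding the product shows that in $B(G)$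
\[
\theta:=[S]-[S']=([\Omega_2]-2)([\Omega_3]-1)([\Omega_5]-1),
\]
and the table gives isomorphisms of $\mathcal{O}$-modules
\begin{equation}\label{eq:homs}
\mathrm{Hom}_G(\mathbb{Z}[S],\Lambda)\cong\mathcal{O}_F,\qquad \mathrm{Hom}_G(\mathbb{Z}[S'],\Lambda)\cong\mathcal{O}^2 .
\end{equation}

\subsection{The marks of $\theta$}

\begin{lemma}\label{lem:marks}
We have $\varphi_G(\theta)=-2$ and $\varphi_D(\theta)=0$ for $D\neq G$. If $b\in B(G)$ has $\varphi_D(b)=0$ for all $D\neq G$, then $\varphi_G(b)$ is even and $b=-\frac12\varphi_G(b)\,\theta$.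
\end{lemma}

\begin{proof}
As $G$ has no fixed point on $\Omega_2,\Omega_3,\Omega_5$, we get $\varphi_G(\theta)=(-2)(-1)(-1)=-2$. Let $\varphi_D(\theta)\neq0$. Then $|\Omega_2^D|\neq2$, so $D$ contains $g=a\tau$ with $\tau\in\{2,8\}$. Let $q\in\{3,5\}$. The residue of $\tau$ generates $(\mathbb{Z}/q)^*$, for $2\equiv8\equiv2\pmod 3$ and $2,8\equiv2,3\pmod 5$. On $\Omega_q=\mu_q$ the element $g$ acts by $u\mapsto a'u^\tau$ with $a'\in\mu_q$. As $\tau\not\equiv1\pmod q$, the equation $u^{1-\tau}=a'$ has exactly one solution $u_0$, and $g(u_0v)=u_0v^\tau$. So $g$ fixes $u_0$ and permutes the other $q-1$ points cyclically. Hence $|\Omega_q^D|\leq1$; since $|\Omega_q^D|\neq1$, the group $D$ moves $u_0$, and so it is transitive on $\Omega_q$. Therefore $15$ divides $|D|$. The index of $D\cap C$ in $D$ divides $|\Gamma|=4$, so $C\subset D$. Then $\tau\in D$, and $\tau$ generates $\Gamma$; thus $D=G$.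

For the last claim, $2b$ and $-\varphi_G(b)\theta$ have the same marks, so they are equal. The basis element $[\Omega_{30}]$ has coefficient $1$ in $\theta$, so $\varphi_G(b)$ is even, and we may divide by $2$ because $B(G)$ is torsion-free.
\end{proof}

\subsection{Local isomorphism}

\begin{lemma}\label{lem:local}
For every prime $p$ we have $\mathbb{Z}_p[S]\cong\mathbb{Z}_p[S']$ as $\mathbb{Z}_p[G]$-modules.
\end{lemma}

\begin{proof}
Write $\{q,q'\}=\{3,5\}$ with $q\neq p$. Let $T$ be the ring $\mathbb{Z}_p\otimes\mathbb{Z}[\zeta_q]$ with the action $(a\tau)y=a^{q'}\tau(y)$. It is semilinear: $g(ry)=\tau(r)g(y)$ for $g=a\tau$ and $r\in T$. Let $\mathbf{1}=\mathbb{Z}_p$ with trivial action.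

First, $\mathbb{Z}_p[\Omega_q]\cong\mathbf{1}\oplus T$. Indeed $u\mapsto(1,u)$ is $G$-equivariant, and it is the map from $\mathbb{Z}_p[x]/(x^q-1)$ to the product of $\mathbb{Z}_p[x]/(x-1)$ and $\mathbb{Z}_p[x]/(1+x+\dots+x^{q-1})$. This is bijective by the Chinese remainder theorem, as the second polynomial takes the unit value $q$ at $x=1$.

Second, with $e=\mathbb{Z}_p[\Omega_2]$ we claim $e\otimes T\cong T^2$. Identify $e\otimes T$ with the module of maps $f\colon\Omega_2\to T$, where $(gf)(w)=g(f(g^{-1}w))$. The element $\eta_q$ lies in $\mathbb{Z}[\zeta_q]$, for $\eta_3=e^{2\pi i/3}$ and $\eta_5=1+e^{2\pi i/5}+e^{-2\pi i/5}$, and it is fixed by $\Gamma_0$. So we may send $(y_0,y_1)\in T^2$ to the map $f(\sigma\Gamma_0)=y_0+\sigma(\eta_q)y_1$. For $g=a\tau$,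
\[
(gf)(\sigma\Gamma_0)=g\bigl(y_0+\tau^{-1}\sigma(\eta_q)\,y_1\bigr)=gy_0+\sigma(\eta_q)\,gy_1,
\]
so the assignment is $G$-equivariant. It is $T$-linear with matrix of rows $(1,\eta_q)$ and $(1,s(\eta_q))$. The determinant $s(\eta_q)-\eta_q$ is $-\sqrt{-3}$ or $-\sqrt5$; its square is $\pm q$, a unit since $p\neq q$. This proves the claim.

Put $J=\mathbb{Z}_p[\Omega_{q'}]$. The definitions of $S$ and $S'$ are symmetric in $3$ and $5$, and lattices of product sets are tensor products. Hence
\begin{align*}
\mathbb{Z}_p[S]&\cong (e\otimes J)\oplus(e\otimes T\otimes J)\oplus e\oplus J^2\oplus\mathbf{1}^2\oplus T^2,\\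
\mathbb{Z}_p[S']&\cong (e\otimes J)\oplus(T\otimes J)^2\oplus e\oplus J^2\oplus\mathbf{1}^2\oplus(e\otimes T),
\end{align*}
and the claim identifies the second summands and the last summands.
\end{proof}

\begin{remark}
Both primes are needed. With $5$ alone, $([\Omega_2]-2)([\Omega_5]-1)$ is the difference of $W=\Omega_{10}\sqcup2\Omega_1$ and $W'=2\Omega_5\sqcup\Omega_2$, and $\mathbb{Z}_5[W]\not\cong\mathbb{Z}_5[W']$. To see this, divide the $\mu_5$-invariants by the image of $\sum_{a\in\mu_5}a$. For the lattice of a $G$-set $U$ the result is the $G$-module $\mathbb{F}_5[U^{\mu_5}]$, and $G$ acts trivially on $W^{\mu_5}=2\Omega_1$ but not on $W'^{\mu_5}=\Omega_2$.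
\end{remark}

\subsection{Stable isomorphism of powers}
A \emph{lattice} is a $\mathbb{Z}[G]$-module $N$ that is free of finite rank over $\mathbb{Z}$; put $N_p=\mathbb{Z}_p\otimes N$. The local isomorphisms of Lemma~\ref{lem:local} do not glue. The functor $\mathrm{Hom}_G(-,\Lambda)$ is additive with values in finitely generated projective $\mathcal{O}$-modules, so by \eqref{eq:homs} and Lemma~\ref{lem:steinitz} determinants rule out $\mathbb{Z}[S]\oplus N\cong\mathbb{Z}[S']\oplus N$ for every lattice $N$. Passing to powers removes the obstruction; the same determinants show that the integer $n$ below is even.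

We use two standard theorems. \emph{Krull--Schmidt:} a $\mathbb{Z}_p[G]$-module that is free of finite rank over $\mathbb{Z}_p$ decomposes uniquely into indecomposables; in particular such modules can be canceled from direct sums. \emph{Jordan--Zassenhaus:} there are finitely many isomorphism classes of lattices of a given rank.

\begin{lemma}\label{lem:stable}
There are $n\geq1$ and $j\geq1$ with $\mathbb{Z}[S]^{n+j}\cong\mathbb{Z}[S']^n\oplus\mathbb{Z}[S]^j$ as $\mathbb{Z}[G]$-modules.
\end{lemma}

\begin{proof}
Let $Q=\mathbb{Z}[S']$. A lattice $N$ is \emph{in the genus of $Q$} if $N_p\cong Q_p$ for all $p$.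

\emph{Step 1: if $N$ is in the genus of $Q$ and $\Pi$ is a nonempty finite set of primes, there is an injective $G$-map $N\to Q$ whose cokernel is finite of order prime to all $p\in\Pi$.} The group $\mathrm{Hom}_G(N,Q)$ is the kernel of a map between finitely generated free abelian groups, and $\mathbb{Z}_p$ is flat over $\mathbb{Z}$; so $\mathbb{Z}_p\otimes\mathrm{Hom}_G(N,Q)=\mathrm{Hom}_G(N_p,Q_p)$. By the Chinese remainder theorem there is $f\in\mathrm{Hom}_G(N,Q)$ that is congruent modulo $p$ to an isomorphism $N_p\to Q_p$ for each $p\in\Pi$. Its determinant in $\mathbb{Z}$-bases is prime to each $p\in\Pi$, hence nonzero, and its absolute value is the order of the cokernel.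

\emph{Step 2: if $N,N'$ are in the genus of $Q$, then $N\oplus N'\cong Q\oplus N''$ with $N''$ in the genus of $Q$.} Take $f\colon N\to Q$ as in Step 1 with $\Pi=\{2\}$, with cokernel of order $a$. Take $f'\colon N'\to Q$ with $\Pi$ consisting of $2$ and the primes dividing $a$, with cokernel of order $b$, and write $ua+vb=1$ with $u,v\in\mathbb{Z}$. Since $aQ\subset f(N)$ and $bQ\subset f'(N')$, the map $y\mapsto(uf^{-1}(ay),vf'^{-1}(by))$ is defined; it is a $G$-equivariant section of $(f,f')\colon N\oplus N'\to Q$. So $N\oplus N'\cong Q\oplus N''$ with $N''$ the kernel. At $p$ this reads $Q_p\oplus Q_p\cong Q_p\oplus N''_p$, and cancellation gives $N''_p\cong Q_p$.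

\emph{Step 3.} The lattice $N=\mathbb{Z}[S]$ is in the genus of $Q$ by Lemma~\ref{lem:local}. Put $N^{(1)}=N$. If $N^k\cong Q^{k-1}\oplus N^{(k)}$ with $N^{(k)}$ in the genus of $Q$, Step 2 applied to $N^{(k)}\oplus N$ gives $N^{k+1}\cong Q^k\oplus N^{(k+1)}$ with $N^{(k+1)}$ in the genus of $Q$. All $N^{(k)}$ have rank $48$, so $N^{(k)}\cong N^{(j)}$ for some $1\leq j<k$. Then
\[
N^k\cong Q^{k-j}\oplus\bigl(Q^{j-1}\oplus N^{(j)}\bigr)\cong Q^{k-j}\oplus N^j,
\]
and we put $n=k-j$.
\end{proof}

\section{The relation}\label{sec:relation}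

\begin{proposition}\label{prop:relation}
Let $n$ be as in Lemma~\ref{lem:stable}. There is $c\in\mathbb{Z}[x]$ such that, for every smooth projective variety $X$ with a free action of $G$, the element $\xi=[X\times^GS]-[X\times^GS']$ of $K_0(\mathrm{Var}_{\mathbb{C}})$ satisfies $\mathbb{L}(n+\mathbb{L}c(\mathbb{L}))\xi=0$.
\end{proposition}

\begin{proof}
Let $U_1=(n+j)S$, $U_2=nS'\sqcup jS$ and $b=p_G(U_1)-p_G(U_2)\in B(G)[x]$. By Lemma~\ref{lem:stable} and Corollary~\ref{cor:iso}, $\rho_G(b)=0$. We compute the marks of $b$.

Let $D\neq G$. By Lemma~\ref{lem:marks} every subgroup of $D$ has equally many fixed points on $S$ and on $S'$, so $S\cong S'$ as $D$-sets by Burnside's theorem for $D$. Then $U_1\cong U_2$ as $D$-sets, and $\varphi_D(b)=0$ by Proposition~\ref{prop:torus}. For $D=G$ the orbit sizes give $\varphi_G(b)=\Phi:=P_S^{\,j}(P_S^{\,n}-P_{S'}^{\,n})$, where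
\begin{align*}
P_S&=(x^{30}-1)(x^2-1)(x^3-1)^2(x^5-1)^2,\\
P_{S'}&=(x^{15}-1)^2(x-1)^2(x^6-1)(x^{10}-1).
\end{align*}
Lemma~\ref{lem:marks}, applied to each coefficient of $b$, shows that $\frac12\Phi\in\mathbb{Z}[x]$ and $b=-\frac12\Phi\,\theta$. Modulo $x^2$ all six factors of $P_S$ are $-1$, so $P_S\equiv1$, while $P_{S'}\equiv(x-1)^2\equiv1-2x$. Hence $\Phi\equiv1-(1-2nx)=2nx$, and $\frac12\Phi=x(n+xc(x))$ with $c\in\mathbb{Z}[x]$ independent of $X$.

Thus $\mathbb{L}(n+\mathbb{L}c(\mathbb{L}))\rho_G(\theta)=0$ in $K_0(\mathrm{Var}_Y)$. Push forward along $Y\to\operatorname{Spec}\mathbb{C}$: this map commutes with multiplication by $\mathbb{L}$ and sends $\rho_G(\theta)$ to $\xi$.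
\end{proof}

The coefficient of $x$ in $\Phi$ is nonzero because $G$ has two fixed points on $S'$ and none on $S$. In terms of the connected covers $Y_d=X/H_d$ of degree $d$ (for connected $X$),
\[
\xi=[Y_{30}]+[Y_2]+2[Y_3]+2[Y_5]-2[Y_{15}]-2[Y_1]-[Y_6]-[Y_{10}].
\]
It remains to choose $X$ so that $\xi\neq0$ in $R'$.

\section{Integral Hodge realizations}\label{sec:hodge}

An invariant that proves $\xi\neq 0$ in $R'$ must survive multiplication by $\mathbb{L}$, and it must not kill torsion. Cohomology has the first property, since $\mathbb{L}$ only shifts and twists it. For the second we keep integral coefficients.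

\subsection{The homomorphisms $h_i$}
A \emph{pure integral Hodge structure of weight $i$} is a finitely generated free abelian group $M$ with a decomposition $M\otimes\mathbb{C}=\bigoplus_{p+q=i}M^{p,q}$ such that $\overline{M^{p,q}}=M^{q,p}$. Morphisms are homomorphisms that preserve the types $(p,q)$. These form an additive category $\mathrm{HS}_i$, and $K_0^\oplus(\mathrm{HS}_i)$ is the group generated by isomorphism classes with relations $[M\oplus M']=[M]+[M']$. The Tate twist $M(-k)$, $k\in\mathbb{Z}$, is the same group with $M(-k)^{p+k,q+k}=M^{p,q}$; it induces an isomorphism $K_0^\oplus(\mathrm{HS}_i)\to K_0^\oplus(\mathrm{HS}_{i+2k})$. For $V$ smooth projective, write $H^i(V)=H^i(V,\mathbb{Z})/\mathrm{tors}\in\mathrm{HS}_i$.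

Bittner's theorem \cite[Thm.~3.1]{Bittner} presents the group $K_0(\mathrm{Var}_{\mathbb{C}})$ by the classes of smooth projective varieties and the relations $[\mathrm{Bl}_WV]-[E]=[V]-[W]$ (and $[\emptyset]=0$), where $W\subset V$ is smooth and closed and $E$ is the exceptional divisor of the blow-up.

\begin{proposition}\label{prop:hi}
There are homomorphisms $h_i\colon K_0(\mathrm{Var}_{\mathbb{C}})\to K_0^\oplus(\mathrm{HS}_i)$, $i\in\mathbb{Z}$, with $h_i([V])=[H^i(V)]$ for $V$ smooth projective. They satisfy
\begin{equation}\label{eq:shift}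
h_{i+2k}(\mathbb{L}^k\alpha)=h_i(\alpha)(-k)\quad(i\in\mathbb{Z},\ k\geq0),\qquad h_i=0\ \text{ for }i<0,
\end{equation}
and they factor through $R'$.
\end{proposition}

\begin{proof}
Let $W\subset V$ be as above; working on components, let $W$ have codimension $r\geq1$. The standard formulas for a blow-up and for the $\mathbb{P}^{r-1}$-bundle $E\to W$ hold with integral coefficients and are isomorphisms of Hodge structures:
\[
H^i(\mathrm{Bl}_WV)\cong H^i(V)\oplus\bigoplus_{l=1}^{r-1}H^{i-2l}(W)(-l),\qquad H^i(E)\cong\bigoplus_{l=0}^{r-1}H^{i-2l}(W)(-l).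
\]
Subtracting, $[H^i(\mathrm{Bl}_WV)]-[H^i(E)]=[H^i(V)]-[H^i(W)]$; only direct sums are used. So $h_i$ exists, and $h_i=0$ for $i<0$. Since $\mathbb{L}[V]=[\mathbb{P}^1\times V]-[V]$ and $H^{i+2}(\mathbb{P}^1\times V)\cong H^{i+2}(V)\oplus H^i(V)(-1)$, formula \eqref{eq:shift} holds for $k=1$ on generators, hence for all $\alpha$, and for all $k$ by induction. If $\mathbb{L}^k\alpha=0$, then $h_i(\alpha)(-k)=0$ and so $h_i(\alpha)=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(a)]
Let $\alpha\in I$, fix $i$ and choose $k\geq 0$ with $k>i/2$. Then $m\alpha=\mathbb{L}^k\beta$ with an integer $m\neq0$ and $\beta\in R'$, and \eqref{eq:shift} gives $m\,h_i(\alpha)=h_{i-2k}(\beta)(-k)=0$. The Hodge--Deligne number $e^{p,q}$ is the additive invariant with value $(-1)^{p+q}\dim H^{p,q}(V)$ on smooth projective $V$. So it is the composite of $h_{p+q}$ with the homomorphism $[M]\mapsto(-1)^{p+q}\dim M^{p,q}$ to $\mathbb{Z}$, which kills torsion.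
\end{proof}

\subsection{From Hodge structures to ideal classes}
To see an $\mathcal{O}$-module in a Hodge structure we let the Hodge decomposition record the action of $\mathcal{O}$. Let $\sigma\colon K\to\mathbb{C}$ be the inclusion and $\bar\sigma$ its conjugate. For a finitely generated projective $\mathcal{O}$-module $N$ let $\mathcal{V}(N)\in\mathrm{HS}_1$ have underlying group $N$ and decomposition
\[
N\otimes_{\mathbb{Z}}\mathbb{C}=(N\otimes_{\mathcal{O},\sigma}\mathbb{C})\oplus(N\otimes_{\mathcal{O},\bar\sigma}\mathbb{C})
\]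
into types $(1,0)$ and $(0,1)$. These are the eigenspaces of $\sqrt{-15}$ for the eigenvalues $\sigma(\sqrt{-15})$ and $-\sigma(\sqrt{-15})$, and complex conjugation exchanges them. The construction $\mathcal{V}$ is an additive functor. Rationally, $\mathcal{V}(N)$ depends only on the rank of $N$, since $N\otimes\mathbb{Q}$ is a $K$-vector space; this is why integral coefficients are needed.

For $M\in\mathrm{HS}_1$ let $\mathcal{F}(M)=\mathrm{Hom}_{\mathrm{HS}_1}(\mathcal{V}(\mathcal{O}),M)$, an $\mathcal{O}$-module through the action of $\mathcal{O}$ on $\mathcal{V}(\mathcal{O})$. It is finitely generated and torsion-free over $\mathbb{Z}$, hence over $\mathcal{O}$, hence projective, and $\mathcal{F}$ is additive. We obtain a homomorphism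
\[
\delta\colon K_0^\oplus(\mathrm{HS}_1)\to\mathrm{Pic}(\mathcal{O}),\qquad[M]\mapsto\det\mathcal{F}(M).
\]

\begin{lemma}\label{lem:delta}
We have $\mathcal{F}(\mathcal{V}(N))\cong N$, and so $\delta([\mathcal{V}(N)])=\det N$.
\end{lemma}

\begin{proof}
A homomorphism $f\colon\mathcal{O}\to N$ of groups preserves the types if and only if it preserves the two eigenspaces of $\sqrt{-15}$, that is, commutes with $\sqrt{-15}$. In that case it commutes with $1+\sqrt{-15}$, and with $\frac{1+\sqrt{-15}}2$ because $N$ has no $2$-torsion. So $\mathcal{F}(\mathcal{V}(N))=\mathrm{Hom}_{\mathcal{O}}(\mathcal{O},N)=N$.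
\end{proof}

\section{Nonvanishing}\label{sec:nonvanishing}

\subsection{The variety $X$}
We need a free action of $G$ on a variety $X$ with $H^1(X)\cong\mathcal{V}(\Lambda)$. An abelian variety supplies the cohomology, but an action by group automorphisms fixes the origin. A second factor with a free action and no $H^1$ supplies freeness.

Recall that $B\mapsto H^1(B,\mathbb{Z})$ is a contravariant equivalence from complex tori, with homomorphisms, to integral Hodge structures of type $\{(1,0),(0,1)\}$. Let $B$ be the torus with $H^1(B,\mathbb{Z})\cong\mathcal{V}(\Lambda)$. The $\mathcal{O}$-module $\Lambda$ has rank $4$, so $\Lambda\cong\mathcal{O}^3\oplus\mathfrak{a}$ for an ideal $\mathfrak{a}$. Each summand corresponds to a one-dimensional torus, so $B$ is a product of four elliptic curves, an abelian variety. Since $G$ acts $\mathcal{O}$-linearly on $\Lambda$, it acts on $\mathcal{V}(\Lambda)$ by automorphisms of Hodge structures. Hence it acts on $B$ by group automorphisms, in such a way that $(g^{-1})^*$ on $H^1(B,\mathbb{Z})$ is the action of $g$ on $\Lambda$;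 these automorphisms are algebraic because $B$ is projective.

By Serre \cite[Prop.~15]{Serre} there is a smooth complete intersection $Z$ of dimension $2$ with a free action of $G$. By the Lefschetz hyperplane theorem, $Z$ is connected and $H^1(Z,\mathbb{Z})=0$; this is where dimension greater than $1$ is used. Put $X=Z\times B$ with the diagonal action, which is free.

An invariant class on $X$ need not descend integrally to $X/H$; the obstruction lies in $H^2(H,\mathbb{Z})$. Here the stable subvariety $Z\times\{0\}$ makes it vanish.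

\begin{lemma}\label{lem:H1}
For $H\leq G$ we have $H^1(X/H,\mathbb{Z})\cong\mathcal{V}(\Lambda^H)$ as Hodge structures.
\end{lemma}

\begin{proof}
By the K\"unneth formula and $H^1(Z,\mathbb{Z})=0$, pull-back along the equivariant projection $X\to B$ gives $H^1(X,\mathbb{Z})\cong\mathcal{V}(\Lambda)$, compatibly with $G$. For a free action of $H$ on a connected manifold $X$, the Cartan--Leray spectral sequence gives an exact sequence, natural for equivariant maps,
\[
0\to H^1(H,\mathbb{Z})\to H^1(X/H,\mathbb{Z})\xrightarrow{\ \pi^*\ } H^1(X,\mathbb{Z})^H\to H^2(H,\mathbb{Z})\xrightarrow{\ \iota_X\ }H^2(X/H,\mathbb{Z}),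
\]
where $\pi\colon X\to X/H$. As $H$ is finite, $H^1(H,\mathbb{Z})=\mathrm{Hom}(H,\mathbb{Z})=0$, so $\pi^*$ is injective. The inclusion $Z=Z\times\{0\}\subset X$ is equivariant, so $\iota_Z$ is the composite of $\iota_X$ with the restriction $H^2(X/H,\mathbb{Z})\to H^2(Z/H,\mathbb{Z})$. The sequence for $Z$ shows that $\iota_Z$ is injective, since $H^1(Z,\mathbb{Z})=0$. So $\iota_X$ is injective, and $\pi^*$ has image $\Lambda^H$. Now $\pi^*$ and the inclusion $\mathcal{V}(\Lambda^H)\to\mathcal{V}(\Lambda)$ are injective morphisms of Hodge structures with the same image. For an injective morphism the $(p,q)$-part of the source is the preimage of the $(p,q)$-part of the target, so the two Hodge structures on $\Lambda^H$ agree.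
\end{proof}

The factor $B$ cannot be dropped: for $X=Z$ the same sequence gives $H^1(Z/H,\mathbb{Z})=0$ for all $H$, so the relation holds but $h_1(\xi)=0$.

\subsection{End of the proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $X=Z\times B$, $Y=X/G$, $A=X\times^GS$ and $A'=X\times^GS'$. By (T3), $A$ and $A'$ are disjoint unions of the covers $X/H_d$ of $Y$, with the multiplicities of the table in Section~\ref{sec:group}. Proposition~\ref{prop:relation} gives the relation. By Lemma~\ref{lem:H1} and the table,
\[
H^1(A,\mathbb{Z})\cong\mathcal{V}(\mathcal{O}_F),\qquad H^1(A',\mathbb{Z})\cong\mathcal{V}(\mathcal{O})^2 .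
\]
Lemmas~\ref{lem:delta} and~\ref{lem:steinitz} give
\begin{equation}\label{eq:nonzero}
\delta(h_1(\xi))=\det\mathcal{O}_F\cdot(\det\mathcal{O}^2)^{-1}=[\mathfrak{p}]^{-1}\neq1 .
\end{equation}
So $h_1(\xi)\neq0$. Since $h_1$ factors through $R'$, we have $\mathbb{L}^k\xi\neq0$ for all $k\geq0$. The last assertions were derived after the statement of the theorem.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(b), (c)]
(b) We have just seen that $h_1(\xi)\neq0$. Identify $\mathrm{Pic}(\mathcal{O})$ with $\mathbb{F}_2$ by Lemma~\ref{lem:steinitz}, and for $m\in\mathbb{Z}$ define the homomorphism $\delta_m\colon R'\to\mathbb{F}_2$ by $\delta_m(\alpha)=\delta(h_{2m+1}(\alpha)(m))$. It kills $2I$, and $\delta_m=0$ for $m<0$. By \eqref{eq:shift},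
\[
\delta_m(\mathbb{L}^i\xi)=\delta\bigl(h_{2(m-i)+1}(\xi)(m-i)\bigr)=\delta_{m-i}(\xi),
\]
which is $0$ for $i>m$ and, by \eqref{eq:nonzero}, nonzero for $i=m$. Let $\Sigma$ be a nonempty finite set of integers $i\geq0$ with smallest element $m$. Then $\delta_m(\sum_{i\in\Sigma}\mathbb{L}^i\xi)=\delta_0(\xi)\neq0$, so $\sum_{i\in\Sigma}\mathbb{L}^i\xi\notin2I$. This is the linear independence. Hence $I/2I$ is infinite, which is impossible for a finitely generated abelian group $I$.

(c) The polynomial $n+xc(x)$ is nonzero because $n\neq0$. In $\mathcal{M}_{\mathbb{C}}$ the element $\mathbb{L}$ is invertible, so $(n+\mathbb{L}c(\mathbb{L}))\xi=0$ by Theorem~\ref{thm:main}, and $\xi\neq0$ in $R'\subset\mathcal{M}_{\mathbb{C}}$.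
\end{proof}

\begin{remark}
The element $n+\mathbb{L}c(\mathbb{L})$ is itself nonzero in $R'\subset\mathcal{M}_{\mathbb{C}}$: by \eqref{eq:shift} its image under $h_0$ is $n[\mathbb{Z}]$, of rank $n$. The invariants $h_i(\xi)$ are all torsion by Theorem~\ref{thm:more}(a), but the argument does not decide whether $\xi$ has finite additive order in $R'$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Bittner}
Bittner, \emph{The universal Euler characteristic for varieties of characteristic zero}, Compositio Math. \textbf{140} (2004).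

\bibitem{SVV}
Dirk Segers, Lise Van Proeyen, Willem Veys, \emph{The motivic zeta function and its smallest poles}, arXiv:0710.5911 (2007).

\bibitem{Serre}
Serre, \emph{Sur la topologie des vari\'et\'es alg\'ebriques en caract\'eristique $p$}, 1958.

\end{thebibliography}
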